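\title{Algebraic connectivity and the vertices of eccentricity at least three}

\begin{abstract}
Let $G$ be a graph on $n\ge 2$ vertices, exactly $2k$ of which have eccentricity at least $3$, where $k$ may be a half-integer. We prove that the algebraic connectivity of $G$ is at least the smaller root of $t^2-(n-k+1)t+(n-2k)$, as conjectured by Barrett, Evans, Hall and Kempton. We obtain the bound from a local version, which counts only the vertices that are far from the maximum or the minimum of an eigenvector, and we determine all graphs that attain it. The proof is a weighted sum of the eigenvalue equations over the neighborhoods of the two extreme vertices.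
\end{abstract}

\section{Introduction}

Let $G$ be a simple graph with vertex set $V$, where $|V|=n\ge2$. We write $y\sim z$ for adjacent vertices and $N(y)$ for the set of neighbors of $y$. The Laplacian $L$ of $G$ acts on vectors $x\in\mathbb{R}^V$ by
\[
(Lx)_w=\sum_{y\sim w}(x_w-x_y).
\]
It is symmetric and positive semidefinite, with eigenvalues $0=\lambda_1(G)\le\lambda_2(G)\le\cdots\le\lambda_n(G)$, and the all-ones vector $\mathbf 1$ lies in its kernel. The \emph{algebraic connectivity} is $\lambda_2(G)$. It is the minimum of $\sum_{yz}(x_y-x_z)^2/\sum_y x_y^2$ over nonzero $x\perp\mathbf 1$, the numerator being a sum over edges, so it is small when $G$ falls into loosely joined parts.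

Let $d(y,z)$ be the graph distance, with $d(y,z)=\infty$ for vertices in different components, and let
\[
D(G)=\{y\in V:\ d(y,z)\ge3\text{ for some }z\in V\}
\]
be the set of vertices of eccentricity at least $3$. How small can $\lambda_2(G)$ be, given $n$ and $|D(G)|$? The two ends of the range are easy. If $D(G)=\emptyset$, so that all distances are at most $2$, then $\lambda_2(G)\ge1$ (Lemma~\ref{lem:far}), and stars with $n\geq 3$ vertices attain this. If $D(G)=V$, then $G$ may be disconnected and $\lambda_2(G)$ may be $0$.

In between, suppose that $2k$ vertices may have eccentricity at least $3$ while all others must reach every vertex in two steps. To make the quotient above small, split the $2k$ vertices into equal halves $A$ and $B$, on which $x$ will be large with opposite signs, and attach $A$ to the rest of the graph through a single vertex $p$ and $B$ through a single vertex $q$. Since $p$ must reach $B$ in two steps, $p\sim q$; since every remaining vertex must reach both $A$ and $B$ in two steps, it is adjacent to both $p$ and $q$. This suggests the following candidates.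 A \emph{two-hub graph} is a graph whose vertex set is a disjoint union $A\cup B\cup R\cup\{p,q\}$ with $|A|=|B|\ge1$ and $R$ possibly empty, in which $p\sim q$, the vertex $p$ is adjacent to all of $A\cup R$, the vertex $q$ is adjacent to all of $B\cup R$, the graphs induced on $A$, $B$, $R$ are arbitrary, and there are no other edges (Figure~\ref{fig:hub}). Section~\ref{sec:examples} shows that such a graph with $|A|=|B|=k$ has the eigenvalue $\rho_k$ defined as follows. For real $k$ with $0\le k\le n/2$ put
\begin{gather*}
f_k(t)=t^2-(n-k+1)t+(n-2k),\\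
\rho_k=\frac{n-k+1-\sqrt{(n-k+1)^2-4(n-2k)}}{2}.
\end{gather*}
The guess that no graph does worse is the conjecture posed by Barrett, Evans, Hall and Kempton \cite{BEHK}, and it is correct.

\begin{theorem}\label{thm:main}
Let $G$ be a graph on $n\ge2$ vertices and $k=|D(G)|/2$. Then $\lambda_2(G)\ge\rho_k$.
\end{theorem}

The proof does not see all of $D(G)$, only the vertices that are far from one of two particular vertices. For $u,v\in V$ let
\[
D_{uv}=\{y\in V:\ d(y,u)\ge3\text{ or }d(y,v)\ge3\}\subseteq D(G),\qquad k_{uv}=|D_{uv}|/2 .
\]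

\begin{theorem}\label{thm:local}
If $\lambda=\lambda_2(G)<1$, then there are vertices $u,v$ with $d(u,v)\ge3$ and $f_{k_{uv}}(\lambda)\le0$; in particular $\lambda_2(G)\ge\rho_{k_{uv}}$. If $G$ is connected, this holds for any $u$ and $v$ at which a $\lambda_2$-eigenvector attains its maximum and its minimum.
\end{theorem}

The local version can say more. In the $7$-cycle with vertices $0,\dots,6$ every vertex has eccentricity $3$, so Theorem~\ref{thm:main} gives only $\lambda_2\ge0$. Every pair at distance at least $3$ is, up to symmetry, the pair $0,3$, and $D_{03}=\{0,3,4,6\}$; so Theorem~\ref{thm:local} gives $\lambda_2\ge\rho_2=3-\sqrt6$.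

\begin{theorem}\label{thm:equality}
Let $k=|D(G)|/2$. Then $\lambda_2(G)=\rho_k$ holds exactly in the following cases:
\begin{itemize}
\item[(a)] $|D(G)|=n$ and $G$ is disconnected;
\item[(b)] $D(G)=\emptyset$ and $G$ has a vertex $c$ adjacent to all others with $G-c$ disconnected;
\item[(c)] $G$ is a two-hub graph with $|A|=|B|=k\ge1$.
\end{itemize}
In particular the bound is attained for all integers $k\ge1$ and $n\ge2k+2$, and it is strict if $0<|D(G)|<n$ and $|D(G)|$ is odd or equals $n-1$.
\end{theorem}

The idea of the proof is this. If $\lambda<1$, the eigenvalue equation at a maximum $u$ forces the eigenvector to stay close to $x_u$ on $N(u)$, and likewise at a minimum $v$. A vertex outside $D_{uv}$ is typically adjacent to both neighborhoods, so it carries a large difference of values along its edges, and the eigenvalue equations on $N(u)$ and $N(v)$ limit how many such vertices there can be. Section~\ref{sec:model} carries this out in a symmetric special case, Section~\ref{sec:general} in general, and Section~\ref{sec:equality} treats equality.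

\section{Preliminaries}\label{sec:prelim}

We use four standard facts. First, $\lambda_2(G)=0$ if and only if $G$ is disconnected. Second, an eigenvector for a nonzero eigenvalue is orthogonal to $\mathbf 1$, that is, its entries sum to $0$. Third, if $x\ne0$, $x\perp\mathbf 1$ and $Lx=\mu x$, then $\lambda_2(G)\le\mu$. Fourth, if $Lx=\lambda x$ and $X\subseteq V$, then with $S_X=\sum_{w\in X}x_w$,
\begin{equation}\label{eq:sum}
\lambda S_X=\sum_{w\in X}\ \sum_{y\sim w,\ y\notin X}(x_w-x_y),
\end{equation}
because in the sum of the eigenvalue equations over $X$ an edge inside $X$ appears twice, with opposite signs.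

\begin{lemma}\label{lem:poly}
Let $0\le k\le n/2$ and $m=n-2k$.
\begin{itemize}
\item[(i)] $f_k(t)=(m-t)(1-t)-kt$.
\item[(ii)] $f_k$ has real roots, $\rho_k$ is the smaller one, and $f_k(t)\le0$ implies $t\ge\rho_k$.
\item[(iii)] $\rho_k$ is strictly decreasing in $k$, from $\rho_0=1$ to $\rho_{n/2}=0$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $n-k+1=m+k+1$, both sides of (i) equal $t^2-(m+k+1)t+m$. By (i), $f_k(1)=-k\le0$. A monic quadratic that is nonpositive at $1$ has real roots, is nonpositive exactly between them, and has smaller root at most $1$; this gives (ii) and $\rho_k\le1$. For (iii), subtraction gives $f_{k'}(t)-f_k(t)=(k-k')(2-t)$. If $k'<k$, then $f_k(\rho_{k'})=-(k-k')(2-\rho_{k'})<0$, so $\rho_{k'}$ lies strictly between the roots of $f_k$ and $\rho_k<\rho_{k'}$. Finally $f_0(t)=(t-1)(t-n)$ and $f_{n/2}(t)=t(t-n/2-1)$.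
\end{proof}

By (i), $1-\rho_k=k\rho_k/(m-\rho_k)\le k/(m-1)$ when $m>1$: a bounded number of vertices of large eccentricity in a large graph hardly lowers the bound $1$.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:local}]
If $\lambda_2(G)\ge1$, then $\lambda_2(G)\ge\rho_0\ge\rho_k$. If $\lambda_2(G)<1$, take $u,v$ as in Theorem~\ref{thm:local}. Since $k_{uv}\le k$, Lemma~\ref{lem:poly}(iii) gives $\lambda_2(G)\ge\rho_{k_{uv}}\ge\rho_k$.
\end{proof}

\section{The extremal graphs}\label{sec:examples}

\begin{figure}[ht]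
\centering
\begin{tikzpicture}
\draw[dashed] (-3.2,0) ellipse (0.5 and 0.9);
\draw[dashed] (3.2,0) ellipse (0.5 and 0.9);
\draw[dashed] (0,1.4) ellipse (0.9 and 0.4);
\draw (-3.2,0.5)--(-1.3,0)--(1.3,0)--(3.2,0.5);
\draw (-3.2,-0.5)--(-1.3,0)--(-0.45,1.4)--(1.3,0)--(3.2,-0.5);
\draw (-1.3,0)--(0.45,1.4)--(1.3,0);
\fill (-3.2,0.5) circle (2pt) (-3.2,-0.5) circle (2pt) (3.2,0.5) circle (2pt) (3.2,-0.5) circle (2pt);
\fill (-1.3,0) circle (2pt) (1.3,0) circle (2pt) (-0.45,1.4) circle (2pt) (0.45,1.4) circle (2pt);
\node at (-3.2,1.2) {$A:\ 1$};
\node at (3.2,1.2) {$B:\ -1$};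
\node at (0,2.1) {$R:\ 0$};
\node at (-1.2,-0.4) {$p:\ 1-\lambda$};
\node at (1.2,-0.4) {$q:\ \lambda-1$};
\end{tikzpicture}
\caption{A two-hub graph with $n=8$ and $|A|=|B|=2$, labeled with the entries of a Laplacian eigenvector for the eigenvalue $\lambda=\rho_2$. Edges may be added freely inside each dashed set.}
\label{fig:hub}
\end{figure}

\begin{proposition}\label{prop:examples}
\begin{itemize}
\item[(i)] If $G$ is a two-hub graph with $|A|=|B|=k$, then $D(G)=A\cup B$ and $\lambda_2(G)\le\rho_k$.
\item[(ii)] If $c$ is adjacent to all other vertices of $G$ and $G-c$ is disconnected, then $D(G)=\emptyset$ and $\lambda_2(G)\le1=\rho_0$.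
\end{itemize}
\end{proposition}

\begin{proof}
(i) Every vertex other than $p,q$ is adjacent to $p$ or $q$. Since $p\sim q$ and each vertex of $R$ is adjacent to both, $p$, $q$ and the vertices of $R$ have eccentricity at most $2$. A path from $y\in A$ to $y'\in B$ passes through $p$ and then through $q$, so $d(y,y')=3$. Hence $D(G)=A\cup B$.

Look for an eigenvector with $x=1$ on $A$, $x=-1$ on $B$, $x=0$ on $R$ and $x_q=-x_p$; it is orthogonal to $\mathbf 1$. Edges inside $A$, $B$, $R$ contribute nothing to $Lx$. At a vertex of $A$ the equation $Lx=\lambda x$ reads $1-x_p=\lambda$, and at a vertex of $B$ it is the negative of this. At a vertex of $R$ it reads $-x_p-x_q=0$, which holds. With $x_p=1-\lambda$ and $|R|=n-2k-2$, the equation at $p$ is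
\[
-k\lambda+2(1-\lambda)+(n-2k-2)(1-\lambda)=\lambda(1-\lambda),
\]
which is $f_k(\lambda)=0$ by Lemma~\ref{lem:poly}(i), and the equation at $q$ is its negative. So $\lambda=\rho_k$ is an eigenvalue with an eigenvector orthogonal to $\mathbf 1$.

(ii) Any two vertices are joined through $c$, so $D(G)=\emptyset$. Let $C$ be a component of $G-c$ and $C'=V\setminus(C\cup\{c\})$. Put $x=1/|C|$ on $C$, $x=-1/|C'|$ on $C'$ and $x_c=0$. Then $x\perp\mathbf 1$. For $y\neq c$ only the edge $yc$ contributes, so $(Lx)_y=x_y$, and $(Lx)_c=-\sum_y x_y=0$. Thus $Lx=x$.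
\end{proof}

The smallest two-hub graph is the path on four vertices; there $f_1(t)=t^2-4t+2$ and $\rho_1=2-\sqrt2$.

\section{The neighborhoods of the two extremes}\label{sec:setup}

At a maximum or a minimum of an eigenvector all terms of the eigenvalue equation have the same sign. This is the only source of inequalities in the proof.

\begin{lemma}\label{lem:far}
Let $Lx=\lambda x$ with $x\ne0$ and $\lambda>0$, and let $x$ attain its maximum at $u$ and its minimum at $v$. Then
\begin{equation}\label{eq:extreme}
\lambda(x_u-x_v)=\sum_{w\sim u}(x_u-x_w)+\sum_{w\sim v}(x_w-x_v),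
\end{equation}
with all terms nonnegative. If $u\sim v$ then $\lambda\ge2$, and if $u,v$ have a common neighbor then $\lambda\ge1$. In particular $d(u,v)\ge3$ if $\lambda<1$.
\end{lemma}

\begin{proof}
Subtract the eigenvalue equation at $v$ from that at $u$. Since the entries of $x$ sum to $0$, we have $x_u-x_v>0$. If $u\sim v$, the term $x_u-x_v$ occurs in both sums. If $w$ is a common neighbor, its two terms add up to $x_u-x_v$.
\end{proof}

Theorem~\ref{thm:local} is immediate for a disconnected graph: take $u,v$ in different components; then $D_{uv}=V$, $\lambda=0$ and $f_{n/2}(0)=0$. So \emph{until the end of Section~\ref{sec:general} let $G$ be connected, $0<\lambda=\lambda_2(G)<1$, $Lx=\lambda x$, $x\neq0$}, and let $u,v$ be vertices at which $x$ attains its maximum and its minimum. The claim is symmetric in $u$ and $v$, so we may replace $x$ by $-x$ and rescale to get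
\[
x_u=\max x=1,\qquad x_v=\min x=-\beta,\qquad 0<\beta\le1,\qquad \sigma:=1+\beta .
\]
Let $U=N(u)$ and $W=N(v)$. As $d(u,v)\ge3$, these sets are disjoint, they contain neither $u$ nor $v$, and $u$ has no neighbor in $W$, $v$ none in $U$. The \emph{drop} of a vertex $w\in U\cup W$ is the difference between its value and the nearby extreme value:
\[
\eta_w=1-x_w\ \ (w\in U),\qquad \eta_w=x_w+\beta\ \ (w\in W).
\]
Drops are nonnegative, and the eigenvalue equations at $u$ and $v$ fix their totals:
\begin{equation}\label{eq:budget}
\sum_{w\in U}\eta_w=\lambda,\qquad\sum_{w\in W}\eta_w=\lambda\beta .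
\end{equation}
Consequently
\begin{equation}\label{eq:SUSW}
S_U=|U|-\lambda,\qquad S_W=-\beta(|W|-\lambda).
\end{equation}

The next equations to use are those at the vertices of $U$ and $W$; they involve the vertices within distance $2$ of $u$ or $v$, which is how $D_{uv}$ enters. Partition $V\setminus(U\cup W)$ into four sets: $R$, the vertices with neighbors in both $U$ and $W$; $Y_U$, those with a neighbor in $U$ but none in $W$; $Y_W$, those with a neighbor in $W$ but none in $U$; and $T$, those with a neighbor in neither. Thus $u\in Y_U$ and $v\in Y_W$.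

Let $M=V\setminus D_{uv}$ be the set of vertices within distance $2$ of both $u$ and $v$, and $m=|M|=n-2k_{uv}$. Neither $u$ nor $v$ is in $M$, and any other vertex outside $U\cup W$ is within distance $2$ of $u$ (of $v$) exactly when it has a neighbor in $U$ (in $W$); so $M\setminus(U\cup W)=R$. A vertex of $U$ is in $M$ exactly when it has a neighbor in $W$, and a vertex of $W$ exactly when it has a neighbor in $U$. Let $H$ be the bipartite graph formed by all edges between $U$ and $W$ and their endpoints, and let $\nu$ be its number of vertices. Then $M=R\cup V(H)$, the graph $H$ has no isolated vertices, and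
\begin{equation}\label{eq:count}
|R|=m-\nu,\qquad |U|+|W|+|Y_U|+|Y_W|+|T|=2k_{uv}+\nu .
\end{equation}
By Lemma~\ref{lem:poly}(i) we have to prove
\begin{equation}\label{eq:goal}
(m-\lambda)(1-\lambda)\le k_{uv}\lambda .
\end{equation}

The basic estimate concerns the edges from a vertex $y\notin U\cup W$ into $U$. If $y$ has $s\ge1$ neighbors in $U$, then writing $x_w=1-\eta_w$ gives
\begin{equation}\label{eq:U}
\sum_{w\in N(y)\cap U}(x_w-x_y)=(1-\lambda-x_y)+(s-1)(1-x_y)+\Big(\lambda-\sum_{w\in N(y)\cap U}\eta_w\Big).
\end{equation}
The last two terms are nonnegative, so the sum is at least $1-\lambda-x_y$. If $y$ has $s'\ge1$ neighbors in $W$, then writing $x_w=\eta_w-\beta$ gives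
\begin{equation}\label{eq:W}
\sum_{w\in N(y)\cap W}(x_y-x_w)=(x_y+\beta-\lambda\beta)+(s'-1)(x_y+\beta)+\Big(\lambda\beta-\sum_{w\in N(y)\cap W}\eta_w\Big),
\end{equation}
and this is at least $x_y+\beta-\lambda\beta$.

\section{A model case}\label{sec:model}

Assume, in this section only, that $\beta=1$ and that $H$ is a single edge $pq$ with $p\in U$, $q\in W$, as in a two-hub graph. Subtract \eqref{eq:sum} for $W$ from \eqref{eq:sum} for $U$ and group the terms by the endpoint outside $U\cup W$. By \eqref{eq:SUSW},
\[
\lambda\big(|U|+|W|-2\lambda\big)=\sum_{y\notin U\cup W}\gamma_0(y)+2(x_p-x_q),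
\]
where $\gamma_0(y)$ is the sum of the left sides of \eqref{eq:U} and \eqref{eq:W}, an empty sum being $0$. For $y\in R$ the unknown value $x_y$ cancels:
\[
\gamma_0(y)\ge(1-\lambda-x_y)+(x_y+1-\lambda)=2(1-\lambda).
\]
For $y\in Y_U$ we get $\gamma_0(y)\ge1-\lambda-x_y\ge-\lambda$, for $y\in Y_W$ we get $\gamma_0(y)\ge x_y+1-\lambda\ge-\lambda$, and for $y\in T$ we have $\gamma_0(y)=0\ge-\lambda$. Also $x_p-x_q=2-\eta_p-\eta_q\ge2(1-\lambda)$. Therefore
\[
\lambda\big(|U|+|W|+|Y_U|+|Y_W|+|T|\big)-2\lambda^2\ge2(1-\lambda)\big(|R|+2\big),
\]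
and by \eqref{eq:count} with $\nu=2$ this is $2k_{uv}\lambda+2\lambda(1-\lambda)\ge2m(1-\lambda)$, which is \eqref{eq:goal}. For the path $u\,p\,q\,v$ with $\eta_p=\eta_q=\lambda$ the identity reads $\lambda(2-2\lambda)=-2\lambda+4(1-\lambda)$, that is, $\lambda^2-4\lambda+2=0$.

It is convenient to read this as bookkeeping: each vertex of $R$ brings a gain of at least $2(1-\lambda)$, each vertex on the side of $u$ or of $v$ a loss of at most $\lambda$, and gains cannot exceed losses. Two difficulties remain.

If $\beta<1$, the same computation gives a gain of only $\sigma(1-\lambda)$ for a vertex of $R$, while a vertex of $U\cup Y_U$ may still lose $\lambda$. This is too weak if most of $D_{uv}$ lies on the side of $u$. The relation $\sum_y x_y=0$, not used so far, has to compensate.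

If $H$ is larger, each of its vertices is counted as a loss but belongs to $M$, where \eqref{eq:goal} requires a gain, and the edges of $H$ must pay the difference. For $\beta=1$ the difference is $2-\lambda$ per vertex. An edge, estimated alone, pays $4(1-\lambda)$, which is $2\lambda$ short of the cost of its two ends. The model case affords this deficit exactly once, so the totals \eqref{eq:budget} must be used for all edges of $H$ together.

\section{The general case}\label{sec:general}

\subsection{Choice of weights}
Let $a,b>0$ and $\mu\in\mathbb{R}$. Take \eqref{eq:sum} for $U$ with weight $a$, for $W$ with weight $-b$, and add $\mu\sum_yx_y=0$. An edge $ww'$ of $H$ with $w\in U$, $w'\in W$ contributes $(a+b)(x_w-x_{w'})$, and $x_w-x_{w'}=\sigma-\eta_w-\eta_{w'}$. For a set $F$ of edges of $H$ put $\omega(F)=\sum_{ww'\in F}(\sigma-\eta_w-\eta_{w'})$, and let $\omega(H)$ be this sum over all edges of $H$. We obtain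
\begin{equation}\label{eq:identity}
0=\sum_{y\notin U\cup W}\gamma(y)+(\mu-\lambda a)S_U+(\mu+\lambda b)S_W+(a+b)\,\omega(H),
\end{equation}
where
\[
\gamma(y)=a\sum_{w\in N(y)\cap U}(x_w-x_y)+b\sum_{w\in N(y)\cap W}(x_y-x_w)+\mu x_y .
\]
For $y\in R$, \eqref{eq:U} and \eqref{eq:W} give $\gamma(y)\ge(1-\lambda)(a+b\beta)+(\mu-a+b)x_y$. We know nothing about $x_y$ but its range, so we take $\mu=a-b$. Put
\[
g=(1-\lambda)(a+b\beta),\qquad \kappa_U=b-a(1-\lambda),\qquad \kappa_W=\beta\big(a-b(1-\lambda)\big).
\]
Then, using $-\beta\le x_y\le1$,
\begin{align}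
y\in R:&\quad \gamma(y)\ge g,\label{eq:R}\\
y\in Y_U:&\quad \gamma(y)\ge a(1-\lambda)-bx_y\ge-\kappa_U,\label{eq:YU}\\
y\in Y_W:&\quad \gamma(y)\ge ax_y+b\beta(1-\lambda)\ge-\kappa_W.\label{eq:YW}
\end{align}
Moreover $\mu-\lambda a=-\kappa_U$ and $\mu+\lambda b=\kappa_W/\beta$, so by \eqref{eq:SUSW} the two middle terms of \eqref{eq:identity} are $-\kappa_U(|U|-\lambda)$ and $-\kappa_W(|W|-\lambda)$. So a vertex on the side of $u$ loses at most $\kappa_U$ and one on the side of $v$ at most $\kappa_W$. We do not know how $D_{uv}$ is divided between the sides, so we ask for $\kappa_U=\kappa_W$. This equation is $b(\sigma-\lambda\beta)=a(\sigma-\lambda)$, and we fix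
\[
a=\sigma-\lambda\beta>0,\qquad b=\sigma-\lambda>0 .
\]
For $\beta=1$ this gives $a=b$ and $\mu=0$, the model case up to a factor. In general
\[
\kappa_U=\sigma-\lambda-(\sigma-\lambda\beta)(1-\lambda)=\lambda(\sigma-1+\beta-\lambda\beta)=\lambda\beta(2-\lambda),
\]
so both losses equal $\kappa:=\lambda\beta(2-\lambda)>0$. The cost of turning a loss into a gain is
\[
g+\kappa=(1-\lambda)(a+b\beta)+b-a(1-\lambda)=b\,(1+\beta-\lambda\beta)=ab .
\]
Expanding $a+b$ and $ab$, with $\lambda\beta+\lambda=\lambda\sigma$, and then subtracting $\kappa$, we get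
\begin{equation}\label{eq:constants}
a+b=(2-\lambda)\sigma,\quad ab=(1-\lambda)\sigma^2+\lambda^2\beta,\quad g=(1-\lambda)(\sigma^2-2\lambda\beta).
\end{equation}
Here $g>0$ because $\lambda<1$. For the remaining vertices $\mu=a-b=\lambda(1-\beta)\ge0$, which is the one place where $\beta\le1$ is used, and $1-\beta<1<2-\lambda$ gives
\begin{equation}\label{eq:T}
y\in T:\quad\gamma(y)=\lambda(1-\beta)x_y\ge-\lambda\beta(1-\beta)>-\kappa .
\end{equation}
Inserting \eqref{eq:R}--\eqref{eq:YW}, \eqref{eq:T} and \eqref{eq:count} into \eqref{eq:identity} yields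
\[
0\ge(m-\nu)g-\kappa(2k_{uv}+\nu)+2\kappa\lambda+(a+b)\,\omega(H),
\]
and since $g+\kappa=ab$,
\begin{equation}\label{eq:Phi}
mg\le2k_{uv}\kappa+\Phi,\qquad \Phi:=\nu ab-(a+b)\,\omega(H)-2\kappa\lambda .
\end{equation}

\subsection{The edges between the two neighborhoods}
To bound $\Phi$ we need a lower bound for $\omega(H)$ that grows with the number of vertices of $H$. We keep just enough edges to touch every vertex. An \emph{edge cover} of a graph without isolated vertices is a set of edges meeting every vertex. In an edge cover $F$ that is minimal under inclusion, every edge has an endpoint lying on no other edge of $F$, since otherwise it could be removed. Hence the components of $(V(H),F)$ are stars with at least one edge. In a star only the center's drop is counted more than once, and this makes the estimate possible.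

\begin{lemma}\label{lem:stars}
We have $\Phi\le\lambda g$. Equality holds only if $H$ is a single edge $pq$, with $p\in U$, $q\in W$, $\eta_p=\lambda$ and $\eta_q=\lambda\beta$.
\end{lemma}

\begin{proof}
If $H$ is empty, then $\Phi=-2\kappa\lambda<\lambda g$. Otherwise let $F$ be a minimal edge cover of $H$, consisting of $r\ge1$ stars. By \eqref{eq:budget} each term of $\omega(H)$ is at least $\sigma-\lambda-\lambda\beta=\sigma(1-\lambda)>0$, so $\omega(H)\ge\omega(F)$, strictly unless $F$ contains every edge of $H$.

Consider one star $K$, with center $z$ and $\ell\ge1$ leaves (if $\ell=1$, either end is the center), and let $\eta(K)$ be the sum of the drops of its vertices. Its edges contribute $\sigma-\eta(K)+(\ell-1)(\sigma-\eta_z)$ to $\omega(F)$, so its share of $\nu ab-(a+b)\,\omega(F)$ is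
\[
2ab-(a+b)\sigma+(a+b)\,\eta(K)+(\ell-1)\big(ab-(a+b)(\sigma-\eta_z)\big).
\]
If $z\in U$, then $\sigma-\eta_z\ge\sigma-\lambda=b$ and $(a+b)b>ab$. If $z\in W$, then $\sigma-\eta_z\ge\sigma-\lambda\beta=a$ and $(a+b)a>ab$. So the last term is nonpositive, and negative if $\ell\ge2$: each further leaf more than pays for itself. The stars are vertex-disjoint and cover $V(H)$, so by \eqref{eq:budget} the numbers $\eta(K)$ sum to at most $\lambda\sigma$. Hence
\[
\Phi\le r\big(2ab-(a+b)\sigma\big)+(a+b)\lambda\sigma-2\kappa\lambda .
\]
By \eqref{eq:constants}, $2ab-(a+b)\sigma=-\lambda(\sigma^2-2\lambda\beta)$, which is negative because $\sigma^2\ge4\beta>2\lambda\beta$. So the bound is largest for $r=1$, and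
\begin{align*}
\Phi&\le\lambda\big[-\sigma^2+2\lambda\beta+(2-\lambda)\sigma^2-2\lambda\beta(2-\lambda)\big]\\
&=\lambda\big[(1-\lambda)\sigma^2-2\lambda\beta(1-\lambda)\big]=\lambda g .
\end{align*}
Equality requires that $F$ contain all edges of $H$, that $r=1$ and $\ell=1$, and that $\eta(K)=\lambda\sigma$. Then $H$ is one edge $pq$, and $\eta_p\le\lambda$, $\eta_q\le\lambda\beta$ are both equalities.
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:local}}
By \eqref{eq:Phi} and Lemma~\ref{lem:stars}, $(m-\lambda)g\le2k_{uv}\kappa$. It remains to compare loss and gain. By \eqref{eq:constants},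
\[
\lambda g-2\kappa(1-\lambda)=\lambda(1-\lambda)\big(\sigma^2-4\beta\big)=\lambda(1-\lambda)(1-\beta)^2\ge0,
\]
so asymmetry of the eigenvector only helps. Multiplying by $(1-\lambda)/g>0$ we obtain
\begin{equation}\label{eq:final}
(m-\lambda)(1-\lambda)\le k_{uv}\,\frac{2\kappa(1-\lambda)}{g}\le k_{uv}\lambda ,
\end{equation}
where the second inequality is strict if $k_{uv}>0$ and $\beta<1$. This is \eqref{eq:goal}, so $f_{k_{uv}}(\lambda)\le0$, and $\lambda\ge\rho_{k_{uv}}$ by Lemma~\ref{lem:poly}(ii). Theorems~\ref{thm:local} and~\ref{thm:main} are proved. \qed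

\begin{remark}
The hypothesis $\lambda<1$ gave $d(u,v)\ge3$, the positivity of $g$ and of the terms of $\omega(H)$, and \eqref{eq:T}. It cannot be dropped from Theorem~\ref{thm:local}: a star has $\lambda_2=1$ and no two vertices at distance $3$ or more.
\end{remark}

\section{The cases of equality}\label{sec:equality}

\begin{proof}[Proof of Theorem~\ref{thm:equality}]
Write $D=D(G)$. In case (a), $\lambda_2(G)=0=\rho_{n/2}$. In cases (b) and (c), Proposition~\ref{prop:examples} gives $\lambda_2(G)\le\rho_k$ and Theorem~\ref{thm:main} gives the reverse inequality. Conversely, let $\lambda=\lambda_2(G)=\rho_k$.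

\medskip\noindent\emph{The case $|D|=n$.} Here $\lambda=0$, so $G$ is disconnected, which is (a). A disconnected graph has $D=V$, so $G$ is connected in the remaining cases.

\medskip\noindent\emph{The case $D=\emptyset$.} Here $\lambda=1$ and all distances are at most $2$. Let $x$ be an eigenvector for $\lambda$, and let $A$ and $B$ be the sets of vertices where it attains its maximum and its minimum. Let $u\in A$, $v\in B$. By Lemma~\ref{lem:far}, $u\not\sim v$, so no edge joins $A$ to $B$, and $u,v$ have a common neighbor $w$. Being adjacent to a vertex of $A$ and a vertex of $B$, the vertex $w$ lies in neither set. Its two terms in \eqref{eq:extreme} add up to the whole left side $x_u-x_v$, so all other terms vanish: the other neighbors of $u$ lie in $A$, and those of $v$ in $B$. Thus $w$ is the only neighbor of $u$ outside $A$, which shows that it does not depend on $v$, and the only neighbor of $v$ outside $B$, which shows that it does not depend on $u$. Call it $c$. Every vertex of $A$ is adjacent to $c$ and has all its neighbors in $A\cup\{c\}$. A vertex $y\notin A\cup\{c\}$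 is not adjacent to any vertex of $A$, so it has a common neighbor with $u$; this neighbor lies in $A\cup\{c\}$ but not in $A$, so it is $c$. Hence $c$ is adjacent to all other vertices, and in $G-c$ no edge leaves $A$ while $B\ne\emptyset$. This is (b).

\medskip\noindent\emph{The case $0<|D|<n$.} Here $0<\lambda<1$ by Lemma~\ref{lem:poly}(iii). Take $x,u,v$ and all notation from Sections~\ref{sec:setup} and~\ref{sec:general}. If $k_{uv}<k$, then $\lambda\ge\rho_{k_{uv}}>\rho_k$, which is false. So $D_{uv}=D$ and $f_{k_{uv}}(\lambda)=0$, and every inequality used on the way to \eqref{eq:goal} is an equality. We read off the consequences.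
\begin{itemize}
\item By \eqref{eq:final} and $k>0$, $\beta=1$. By \eqref{eq:T}, $T=\emptyset$.
\item By Lemma~\ref{lem:stars}, $H$ is one edge $pq$ with $\eta_p=\eta_q=\lambda$. So $x_p=1-\lambda=-x_q$, and by \eqref{eq:budget} all other drops vanish: $x=1$ on $U\setminus\{p\}$ and $x=-1$ on $W\setminus\{q\}$.
\item For $y\in Y_U$, equality in \eqref{eq:YU} gives $x_y=1$ and makes the last term of \eqref{eq:U} vanish; as $p$ is the only vertex of $U$ with nonzero drop, $y\sim p$. For $y\in Y_W$, \eqref{eq:YW} and \eqref{eq:W} give $x_y=-1$ and $y\sim q$.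
\item Let $z\in R$. If $x_z=1$, then $z$ is a maximum of $x$ and $d(z,v)\ge3$ by Lemma~\ref{lem:far}, contrary to $z\in M$; if $x_z=-1$, then $d(u,z)\ge 3$, again contrary to $z\in M$. So $x_z\ne\pm1$. Equality in \eqref{eq:R} makes the last two terms of \eqref{eq:U} and of \eqref{eq:W} vanish, so $s=s'=1$, $N(z)\cap U=\{p\}$ and $N(z)\cap W=\{q\}$.
\end{itemize}
Put $A=(U\setminus\{p\})\cup Y_U$ and $B=(W\setminus\{q\})\cup Y_W$. These are exactly the sets where $x=1$ and $x=-1$, the set $V$ is the disjoint union of $A,B,R,\{p,q\}$, and $D=V\setminus M=A\cup B$.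

We claim that every $y\in A$ is adjacent to $p$ and has all its other neighbors in $A$. The eigenvalue equation at $y$ is $\lambda=\sum_{w\sim y}(1-x_w)$, and $1-x_p=\lambda$. If $y\in Y_U$, then $y\sim p$, the term of $p$ is already $\lambda$, and every other neighbor has value $1$. If $y\in U\setminus\{p\}$, then $y$ has no neighbor in $W$ since $y\notin V(H)$, none in $R$ since $N(z)\cap U=\{p\}$ for $z\in R$, and none in $Y_W$ by definition. So $N(y)\subseteq A\cup\{p\}$, and since $\lambda>0$ the equation forces $y\sim p$. As $\beta=1$, replacing $x$ by $-x$ exchanges the two sides, so every vertex of $B$ is adjacent to $q$ and has all its other neighbors in $B$. Together with $p\sim q$ and the adjacency of $R$ to both $p$ and $q$, this is the edge structure of a two-hub graph.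

It remains to show $|A|=|B|$. The only edges leaving $R$ go to $p$ and $q$, so \eqref{eq:sum} gives $\lambda S_R=2S_R-|R|(x_p+x_q)=2S_R$, and $S_R=0$. Then
\[
0=\sum_yx_y=|A|-|B|+x_p+x_q+S_R=|A|-|B|,
\]
so $|A|=|B|=|D|/2=k$. This is (c).

\medskip
Finally, in case (c) the number $|D|=2k$ is even and $n=2k+2+|R|$, where $|R|\ge0$ is arbitrary. So the bound is attained for all integers $k\ge1$ and $n\ge2k+2$. If $0<|D|<n$, only (c) can give equality, and it is excluded when $|D|$ is odd or $|D|=n-1$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BEHK}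
Wayne Barrett, Emily Evans, H. Tracy Hall, Mark Kempton,
\emph{New conjectures on algebraic connectivity and the Laplacian spread of graphs},
arXiv:2201.04225 (2022).
\end{thebibliography}
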